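# Boundedness of radial extremal solutions for the spectral fractional Laplacian on the ball

## 1. The spectral fractional Laplacian and extremal solutions

Let $n\ge 2$, $s\in(0,1)$, and let $B_R$ be the open ball of radius $R$ centered at the origin of $\mathbb R^n$. Let $\{\varphi_k\}_{k\ge1}$ be an $L^2(B_1)$-orthonormal basis of Dirichlet eigenfunctions, $-\Delta\varphi_k=\mu_k\varphi_k$ in $B_1$, $\varphi_k=0$ on $\partial B_1$, with $0<\mu_1<\mu_2\le\mu_3\le\dots\to\infty$ and $\varphi_1>0$. Write $u_k=\int_{B_1}u\varphi_k$.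

**Definition 1 (spectral fractional Laplacian).** For $u=\sum u_k\varphi_k$ put $(-\Delta)^su=\sum_k\mu_k^su_k\varphi_k$, first for $u\in C_c^\infty(B_1)$; it extends to
$$H=\Big\{u\in L^2(B_1):\ \|u\|_H^2:=\sum_k\mu_k^su_k^2<\infty\Big\}.$$
The inverse is $(-\Delta)^{-s}\phi=\sum_k\mu_k^{-s}\phi_k\varphi_k$, and $(-\Delta)^{s/2}$ is defined with $\mu_k^{s/2}$, so $\|u\|_H^2=\int_{B_1}|(-\Delta)^{s/2}u|^2$.

*Example.* $(-\Delta)^s\varphi_k=\mu_k^s\varphi_k$ and $\|\varphi_k\|_H^2=\mu_k^s$. If $h\in L^2(B_1)$ and $\Psi=(-\Delta)^{-s}h$, then $\|\Psi\|_H^2=\sum\mu_k^s\mu_k^{-2s}h_k^2=\int_{B_1}h\,\Psi<\infty$, so $\Psi\in H$. This identity is used several times below.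

We study
$$(-\Delta)^su=\lambda f(u)\ \text{ in }B_1,\qquad u=0\ \text{ on }\partial B_1,\qquad (P_\lambda)$$
with $\lambda\ge0$.

**Definition 2 (admissible nonlinearity).** $f:\mathbb R\to\mathbb R$ is admissible if it is smooth and nondecreasing, $f(0)>0$, and $f(t)/t\to+\infty$ as $t\to+\infty$.

*Example.* $f(t)=e^t$ is admissible; $f(t)=1+t$ is not, because $f(t)/t\to1$.

**Definition 3 (weak solution).** A measurable $u$ with $\int_{B_1}|u|\varphi_1<\infty$ and $\int_{B_1}f(u)\varphi_1<\infty$ is a weak solution of $(P_\lambda)$ if $\int_{B_1}u\phi=\lambda\int_{B_1}f(u)(-\Delta)^{-s}\phi$ for all $\phi\in C_c^\infty(B_1)$.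

*Example.* If $f(u)\in L^2(B_1)$ and $u=\lambda(-\Delta)^{-s}f(u)$, then $u$ is a weak solution, because $(-\Delta)^{-s}$ is symmetric on $L^2$. Conversely a bounded weak solution satisfies $u=\lambda(-\Delta)^{-s}f(u)$, for the same reason.

**Definition 4 (minimal, semi-stable).** A solution $u_\lambda\in H\cap L^\infty(B_1)$ is minimal if $u_\lambda\ge0$ and $u_\lambda\le v$ for every nonnegative solution $v\in H\cap L^\infty(B_1)$ of $(P_\lambda)$. It is semi-stable if $\int_{B_1}|(-\Delta)^{s/2}\phi|^2\ge\lambda\int_{B_1}f'(u_\lambda)\phi^2$ for all $\phi\in C_c^\infty(B_1)$.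

*Example.* If $\lambda f'(u_\lambda)\le\mu_1^s$, then $u_\lambda$ is semi-stable, because $\|\phi\|_H^2=\sum\mu_k^s\phi_k^2\ge\mu_1^s\int\phi^2$.

The following facts are taken as given. For each admissible $f$ there is $\lambda^*>0$ such that for $0<\lambda<\lambda^*$ there is a minimal solution $u_\lambda\in H\cap L^\infty(B_1)$; it is semi-stable and increasing in $\lambda$. For $\lambda>\lambda^*$ there is no solution in $H\cap L^\infty(B_1)$.

**Definition 5 (extremal solution).** $u^*=\lim_{\lambda\nearrow\lambda^*}u_\lambda$. It is (given fact) a weak solution of $(P_{\lambda^*})$, radial and radially decreasing.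

*Example (the local problem).* For $-\Delta u=\lambda e^u$ in $B_1$ with zero boundary values, the extremal solution is bounded if and only if $n<10$. One can see the number $10$ by hand: $u=2\log\frac1{|x|}$ vanishes on $\partial B_1$ and satisfies $-\Delta u=\frac{2(n-2)}{|x|^2}=2(n-2)e^u$. The linearized potential is $\frac{2(n-2)}{|x|^2}$. By the classical Hardy inequality $\int|\nabla\phi|^2\ge\frac{(n-2)^2}4\int\frac{\phi^2}{|x|^2}$, whose constant is optimal, this singular solution is semi-stable exactly when $2(n-2)\le\frac{(n-2)^2}4$, that is $n\ge10$ (for $n\ge3$).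

## 2. The bound $n<2(s+2+\sqrt{2(s+1)})$ and its optimality

Two more facts are given.

(a) If $n<2(s+2+\sqrt{2(s+1)})$, then $u^*\in L^\infty(B_1)$.

(b) If $n\ge2(s+2+\sqrt{2(s+1)})$, then for any $\mu>\frac n2-1-\sqrt{n-1}-s$ there is $C>0$ with $u^*(x)\le C|x|^{-\mu}$ in $B_1$.

As $s\to1^-$ the bound in (a) tends to $10$, the sharp number of the local exponential problem. The paper of Antonio Capella, Juan Dávila, Louis Dupaigne and Yannick Sire, "Regularity of radial extremal solutions for some non local semilinear equations", arXiv:1004.1906 (2010), states that it is not known whether the bound in (a) is optimal, and the problem is to determine this. We make it precise as follows: for $s\in(0,1)$ and $n\ge2(s+2+\sqrt{2(s+1)})$, is there an admissible $f$ with $u^*$ unbounded, or is $u^*$ bounded for every admissible $f$ in some range beyond the bound?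

First we rewrite the bound. With $x=\sqrt{2s+2}$ we have $2(s+2+x)=x^2+2x+2=(x+1)^2+1$. So $n\ge2(s+2+\sqrt{2(s+1)})$ means $\sqrt{n-1}-1\ge\sqrt{2s+2}$, and after squaring (for $n\ge2$ the left side is $\ge0$), $n-2\sqrt{n-1}\ge2s+2$. With
$$\gamma_0:=\tfrac n2-1-s,\qquad \tau_n:=\tfrac n2-1-\sqrt{n-1},$$
$$n\ge2(s+2+\sqrt{2(s+1)})\iff s\le\tau_n\iff\gamma_0\ge\sqrt{n-1}.\tag{2.1}$$
Here $\tau_6=2-\sqrt5<0$, $\tau_7=\frac52-\sqrt6\approx0.0505$, $\tau_8=3-\sqrt7\approx0.354$, $\tau_9=\frac72-2\sqrt2\approx0.672$, $\tau_{10}=1$, and $\tau_n$ is nondecreasing in $n\geq 2$. So (a) settles $n\le6$ for every $s$ (indeed $6<4+2\sqrt2$). **From now on $n\ge7$ in all proofs**; then $\gamma_0>\frac72-2>1$. The letters $C,c$ denote positive constants independent of $\lambda$. The letter $\psi$ denotes $\Gamma'/\Gamma$, with the textbook facts $\psi(z+1)=\psi(z)+\frac1z$, $\psi(z)=\log z+o(1)$ as $z\to+\infty$, and $\psi'(z)=\int_0^\infty\frac{ve^{-zv}}{1-e^{-v}}dv$,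 which is positive and strictly decreasing for $z>0$.

## 3. Riesz potentials in polar coordinates and a logarithmic singularity

Let $I_{2s}h=c\,|x|^{2s-n}*h$, where $c=c_{n,s}$ is such that $I_{2s}h=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}e^{t\Delta}h\,dt$ on $\mathbb R^n$. For $|e|=1$ put
$$G_0(r,t)=c\int_{S^{n-1}}|re-t\omega|^{2s-n}d\omega,\qquad G_1(r,t)=c\int_{S^{n-1}}|re-t\omega|^{2s-n}(e\cdot\omega)\,d\omega .$$
For radial $h$, $I_{2s}h(r)=\int_0^\infty G_0(r,t)h(t)t^{n-1}dt$. Moreover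
$$I_{2s}\Big(k(|y|)\frac{y_i}{|y|}\Big)(x)=\frac{x_i}{|x|}\int_0^\infty G_1(r,t)k(t)t^{n-1}dt,\qquad r=|x|.\tag{3.1}$$
Indeed, the vector $\int|re-t\omega|^{2s-n}\omega\,d\omega$ is fixed by all rotations fixing $e$, so it is parallel to $e$, and its $e$-component is $G_1/c$.

We have $0<G_1<G_0$: reflecting $\omega$ in the hyperplane $e^\perp$ shows that the kernel is larger on the hemisphere $e\cdot\omega>0$. Since $|re-t\omega|^2=r^2+t^2-2rt\,e\cdot\omega$, both kernels are symmetric and homogeneous of degree $2s-n$. So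
$$G_\ell(r,t)=(rt)^{-\frac{n-2s}2}g_\ell\big(\log\tfrac rt\big),\qquad g_\ell>0\text{ even},\ \ell=0,1.\tag{3.2}$$

*Size of $g_\ell$.* Take $rt=1$, $r=e^{\tau/2}$, and use $|re-t\omega|^2=(r-t)^2+rt|e-\omega|^2\ge\tau^2+|e-\omega|^2$. Put $\kappa=\min(2s,\frac12)$. For $|\tau|\le1$, with $\varrho=|e-\omega|\in(0,2)$,
$$g_\ell(\tau)\le C\int_0^2(|\tau|+\varrho)^{2s-n}\varrho^{n-2}d\varrho\le C\int_0^2(|\tau|+\varrho)^{\kappa-2}d\varrho\le C|\tau|^{\kappa-1}.\tag{3.3}$$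
For $|\tau|\ge1$, say with $t>r$, we have $|re-t\omega|\ge t-r\ge ct$, so $g_0(\tau)\le Ct^{2s-n}=Ce^{-\frac{n-2s}2|\tau|}$. For $G_1$ there is a gain: $\int e\cdot\omega\,d\omega=0$, so we may subtract $t^{2s-n}$ from the kernel. For $t\ge2r$ the difference is at most $Crt^{2s-n-1}$. Hence
$$G_1(r,t)\le Crt^{2s-n-1}\ (t\ge2r),\qquad g_1(\tau)\le Ce^{-(\frac{n-2s}2+1)|\tau|}\ (|\tau|\ge1).\tag{3.4}$$

**Definition 6 (the two Gamma quotients).** For $\ell=0,1$ let $a_\ell=\frac{n+2\ell}4$ and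
$$m_\ell(\zeta)=4^s\,\frac{\Gamma(a_\ell+\frac s2+\frac\zeta2)\,\Gamma(a_\ell+\frac s2-\frac\zeta2)}{\Gamma(a_\ell-\frac s2+\frac\zeta2)\,\Gamma(a_\ell-\frac s2-\frac\zeta2)} .$$

*Example.* At $s=1$, $\Gamma(z+1)=z\Gamma(z)$ gives $m_0(\zeta)=\frac{(n-2)^2}4-\zeta^2$ and $m_1(\zeta)=\frac{n^2}4-\zeta^2$. So $m_0(0)$ is the classical Hardy constant.

**Lemma 1.** $\displaystyle\int_{\mathbb R}g_\ell(\tau)e^{\zeta\tau}d\tau=\frac1{m_\ell(\zeta)}$ for $|\mathrm{Re}\,\zeta|<\frac{n-2s}2$, $\ell=0,1$. Equivalently, with $P=1$ if $\ell=0$ and $P=x_1$ if $\ell=1$, $I_{2s}$ maps $P|x|^{-\ell}|x|^{-\frac{n+2s}2+\zeta}$ to $\frac1{m_\ell(\zeta)}P|x|^{-\ell}|x|^{-\frac{n-2s}2+\zeta}$ (for real $\zeta$ in this range).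

*Proof.* Both sides are analytic in the strip (there the arguments $a_\ell-\frac s2\pm\frac\zeta2$ have positive real part), so take $\zeta$ real. Let $N=\frac n2+\ell$, $a=a_\ell+\frac s2-\frac\zeta2$, $F=P|x|^{-2a}$. The degree of $F$ is $\ell-2a=-\frac{n+2s}2+\zeta\in(-n,-2s)$, so $I_{2s}F$ converges absolutely off $0$, and Fubini applies below.

Write $|x|^{-2a}=\frac1{\Gamma(a)}\int_0^\infty\tau^{a-1}e^{-\tau|x|^2}d\tau$. The heat flow of a Gaussian is
$$e^{t\Delta}(Pe^{-\tau|x|^2})=P(1+4t\tau)^{-N}e^{-\tau|x|^2/(1+4t\tau)} .$$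
For $P=1$ this is standard. For $P=x_1$ write $x_1e^{-\tau|x|^2}=-\frac1{2\tau}\partial_1e^{-\tau|x|^2}$ and differentiate the case $P=1$, which brings one more factor $(1+4t\tau)^{-1}$. Hence
$$I_{2s}F=\frac P{\Gamma(s)\Gamma(a)}\int_0^\infty\!\!\int_0^\infty t^{s-1}\tau^{a-1}(1+4t\tau)^{-N}e^{-\tau|x|^2/(1+4t\tau)}d\tau\,dt .$$
Put $\theta=1/\tau$: then $\tau^{a-1}d\tau$ becomes $\theta^{-a-1}d\theta$, $(1+4t\tau)^{-N}=\theta^N(\theta+4t)^{-N}$, and $\frac{\tau}{1+4t\tau}=\frac1{\theta+4t}$. Next put $4t=\alpha z$, $\theta=\alpha(1-z)$ with $\alpha>0$, $0<z<1$, so $dt\,d\theta=\frac14\alpha\,d\alpha\,dz$ and $t^{s-1}=4^{1-s}(\alpha z)^{s-1}$. The power of $\alpha$ is $(s-1)+(N-a-1)-N+1=s-a-1$, and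
$$I_{2s}F=\frac{4^{-s}P}{\Gamma(s)\Gamma(a)}\int_0^1z^{s-1}(1-z)^{N-a-1}dz\int_0^\infty\alpha^{s-a-1}e^{-|x|^2/\alpha}d\alpha=4^{-s}\frac{\Gamma(N-a)\Gamma(a-s)}{\Gamma(N-a+s)\Gamma(a)}P|x|^{2s-2a}.$$
Since $N-a=a_\ell-\frac s2+\frac\zeta2$, the constant is $1/m_\ell(\zeta)$. This is the second statement. On the other hand, the polar formulas with $t=re^{-\tau}$ give, for $k(t)=t^{-\frac{n+2s}2+\zeta}$, $\int G_\ell(r,t)k(t)t^{n-1}dt=r^{-\frac{n-2s}2+\zeta}\int g_\ell(\tau)e^{-\zeta\tau}d\tau$, because the powers of $t$ add up to $t^{\zeta-1}dt$. As $g_\ell$ is even, the first statement follows. $\square$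

*The simplest singular profile.* Suppose that $u$ has a logarithmic singularity with $w=-u'$ of size $r^{-1}$. If $(-\Delta)^su=g$ and $q=-g'$, then differentiation in $\mathbb R^n$ gives $w\frac{x_i}{|x|}=I_{2s}(q\frac{x_i}{|x|})$. Take $q=r^{-1-2s}$. The exponent $-1-2s=-\frac{n+2s}2+\zeta$ corresponds to $\zeta=\gamma_0$, so Lemma 1 with $\ell=1$ gives $w=\frac1{m_1(\gamma_0)}r^{-1}$. If $g=f(u)$, then $f'(u)=q/w$, so the linearized potential is exactly
$$\frac qw=m_1(\gamma_0)\,r^{-2s}.$$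
We shall prove the Hardy inequality with constant $m_0(0)$ in $H$ (Lemma 9). So one expects a logarithmic singularity to be semi-stable when $m_1(\gamma_0)\le m_0(0)$. At $s=1$ this reads $\frac{n^2}4-(\frac n2-2)^2=2(n-2)\le\frac{(n-2)^2}4$, the computation of Section 1.

## 4. The criterion $\Phi_n(s)>0$

The arguments in $m_1(\gamma_0)$ are $a_1+\frac s2+\frac{\gamma_0}2=\frac n2$, $a_1+\frac s2-\frac{\gamma_0}2=1+s$, $a_1-\frac s2+\frac{\gamma_0}2=\frac n2-s$, $a_1-\frac s2-\frac{\gamma_0}2=1$. Hence $m_1(\gamma_0)=4^s\frac{\Gamma(\frac n2)\Gamma(1+s)}{\Gamma(\frac n2-s)}$, while $m_0(0)=4^s\frac{\Gamma(\frac n4+\frac s2)^2}{\Gamma(\frac n4-\frac s2)^2}$. Put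
$$\Phi_n(s)=\log\frac{m_1(\gamma_0)}{m_0(0)}=\log\frac{\Gamma(\frac n2)\Gamma(1+s)}{\Gamma(\frac n2-s)}-2\log\frac{\Gamma(\frac n4+\frac s2)}{\Gamma(\frac n4-\frac s2)} .$$

*Example.* $\Phi_9(\frac12)=\log\frac{\Gamma(9/2)\Gamma(3/2)\Gamma(2)^2}{\Gamma(4)\Gamma(5/2)^2}=\log\frac{\frac72\cdot\frac52}{\frac32\cdot6}=\log\frac{35}{36}<0$.

**Definition 7 (the exponent $\gamma_*$).** On $(0,\frac n2+1-s)$,
$$\frac d{d\gamma}\log m_1(\gamma)=\tfrac12\big[D(a_1+\tfrac\gamma2)-D(a_1-\tfrac\gamma2)\big]<0,\qquad D(z)=\psi(z+\tfrac s2)-\psi(z-\tfrac s2),$$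
because $D$ is strictly decreasing ($\psi'$ is). So $m_1$ is strictly decreasing there. It tends to $0$ at the right end, where $\Gamma(a_1-\frac s2-\frac\gamma2)\to\infty$, and
$$m_1(1)=4^s\frac{\Gamma(\frac n4+1+\frac s2)\Gamma(\frac n4+\frac s2)}{\Gamma(\frac n4+1-\frac s2)\Gamma(\frac n4-\frac s2)}=m_0(0)\frac{n+2s}{n-2s}>m_0(0).$$
Let $\gamma_*=\gamma_*(n,s)\in(1,\frac n2+1-s)$ be the unique number with $m_1(\gamma_*)=m_0(0)$.

*Example.* With the formulas for $s=1$, $m_1(\gamma)=m_0(0)$ means $\frac{n^2}4-\gamma^2=\frac{(n-2)^2}4$, that is $\gamma=\sqrt{n-1}$.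

Since $1<\gamma_0<\frac n2+1-s$ for $n\ge7$, monotonicity of $m_1$ gives
$$\Phi_n(s)>0\iff m_1(\gamma_0)>m_0(0)\iff\gamma_0<\gamma_* .\tag{4.1}$$
By (2.1) the bound in (a) says $\gamma_0<\sqrt{n-1}$. We shall see that $\sqrt{n-1}<\gamma_*$ strictly for $0<s<1$; this gap is what makes the bound non-optimal. Here are the results.

**Theorem A.** If $n\ge7$ and $\Phi_n(s)>0$, then $u^*\in L^\infty(B_1)$ for every admissible $f$.

**Theorem B.** If $n\ge7$ and $\Phi_n(s)\le0$, there is an admissible $f$ with $u^*\notin L^\infty(B_1)$.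

**Theorem C (improves (b)).** If $n\ge7$ and $\Phi_n(s)\le0$, then for every admissible $f$ and every $\mu>\frac n2-1-s-\gamma_*$ there is $C$ with $u^*(x)\le C|x|^{-\mu}$ in $B_1$. Moreover $\gamma_*>\sqrt{n-1}$ for all $n\ge7$, $s\in(0,1)$.

**Theorem D.** $\Phi_7>0$ on $(0,1)$, and $\Phi_n<0$ on $(0,1)$ for $n\ge10$. For $n=8,9$, $\Phi_n$ has exactly one zero $s_n\in(0,1)$, with $\Phi_n<0$ on $(0,s_n)$ and $\Phi_n>0$ on $(s_n,1)$. Moreover $\tau_7<\frac1{10}<s_8<\tau_8<\frac12<s_9<\tau_9$.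

Numerically $s_8\approx0.282$ and $s_9\approx0.632$; these decimals are not used.

**Corollary E.** Let $n\ge2$. Then $u^*$ is bounded for every admissible $f$ if and only if $n\le7$, or $n=8$ and $s>s_8$, or $n=9$ and $s>s_9$. In particular:

1. For $n=7$, $0<s\le\tau_7$; $n=8$, $s_8<s\le\tau_8$; $n=9$, $s_9<s\le\tau_9$, we have $n\ge2(s+2+\sqrt{2(s+1)})$ and yet $u^*$ is bounded for every admissible $f$: there the bound is not optimal.
2. For all other $(n,s)$ with $n\ge2(s+2+\sqrt{2(s+1)})$, some admissible $f$ has unbounded $u^*$. The bound gives the exact integer threshold precisely when $s\in(\tau_7,s_8]\cup(\tau_8,s_9]\cup(\tau_9,1)$.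
3. The smallest dimension in which an unbounded $u^*$ can occur is $8$ if $s\le s_8$, $9$ if $s_8<s\le s_9$, and $10$ if $s>s_9$.

So the bound is not optimal in general.

## 5. The test function $u_r\eta$, and why it is replaced by a dual one

For $s=1$ there is a classical way to exploit semi-stability. Put $w=-u'\ge0$, $V=\lambda f'(u)$. Differentiating the equation in $r$ gives $-\Delta w+\frac{n-1}{r^2}w=Vw$. Test with $w\eta$ and use the product identity
$$\int|\nabla(w\eta)|^2=\int w^2|\nabla\eta|^2+\int\nabla w\cdot\nabla(w\eta^2)=\int w^2|\nabla\eta|^2+\int Vw^2\eta^2-(n-1)\int\frac{w^2\eta^2}{r^2}.$$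
Semi-stability leaves $(n-1)\int\frac{w^2\eta^2}{r^2}\le\int w^2|\nabla\eta|^2$. With $\eta=r^{-\gamma}$ near $0$ (truncated near the origin first, then passing to the limit) the two sides compare $n-1$ with $\gamma^2$. So one controls $\int w^2r^{-2\gamma-2}$ near $0$ for every $\gamma<\sqrt{n-1}$. This is where $\sqrt{n-1}$ comes from.

For $s<1$ this stops at the product identity, which has no exact nonlocal analogue. Let us see what would be needed in its place, formally, in $\mathbb R^n$ and without cutoff. Put $r=e^{-\tau}$, $W(\tau)=w\,r^{\frac{n-2s}2-\gamma}$, so $wr^{-\gamma}=r^{-\frac{n-2s}2}W$. By Lemma 1 (read backwards), the energy of $wr^{-\gamma}$ is a constant times $\int m_0(i\xi)|\widehat W|^2d\xi$. Also $q=Vw$ equals $r^{-\frac{n+2s}2+\gamma}$ times the function obtained from $W$ by the multiplier $m_1(\gamma+i\xi)$ (up to the sign of $\xi$). So $\int Vw^2r^{-2\gamma}dx$ is the same constant times $\int\mathrm{Re}\,m_1(\gamma+i\xi)|\widehat W|^2d\xi$.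 A contradiction to semi-stability, up to cutoff errors, would require
$$\mathrm{Re}\,m_1(\gamma+i\xi)>m_0(i\xi)\quad\text{for all }\xi .$$
For $s=1$ the difference of the two sides is the constant $n-1-\gamma^2$. For $s<1$ one has the real part of a product of Gamma quotients of varying argument. In addition, the cutoff is a problem: for $s\ge\frac12$ the function $wr^{-\gamma}1_{r<\rho}$, which jumps across a sphere if $w(\rho)\ne0$, is not in $H$. (Interpolating between $L^2$ and $H_0^1$ shows $H\subset H^s(B_1)$, and a jump makes $\iint|\phi(x)-\phi(y)|^2|x-y|^{-n-2s}$ diverge when $2s\ge1$.) A smooth cutoff produces nonlocal commutators.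

Both difficulties disappear if one tests with
$$\Psi=(-\Delta)^{-s}(q\eta),\qquad q=Vw,\quad \eta=r^{-\gamma}1_{r<\rho}.$$
Here $q\eta$ only needs to be in $L^2$, so the sharp cutoff is harmless. By Cauchy–Schwarz and semi-stability,
$$\|\Psi\|_H^2=\int q\eta\Psi=\int V(w\eta)\Psi\le\Big(\int Vw^2\eta^2\Big)^{1/2}\Big(\int V\Psi^2\Big)^{1/2}\le\Big(\int qw\eta^2\Big)^{1/2}\|\Psi\|_H ,$$
so $\int q\eta\,(-\Delta)^{-s}(q\eta)\le\int qw\eta^2$. This only involves the positive integral kernels of the inverse operators. The formal symbol condition becomes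
$$\frac1{m_0(i\xi)}>\mathrm{Re}\,\frac1{m_1(\gamma+i\xi)},$$
and since $\mathrm{Re}\frac1{m_1}\le\frac1{|m_1|}$ it is enough that $|m_1(\gamma+i\xi)|>m_0(i\xi)$: a comparison of moduli, hence of sums of digamma functions. (It is implied by the real-part condition above.) Proposition 6 shows that it holds for all $\xi$ as soon as it holds at $\xi=0$, that is, for $1<\gamma<\gamma_*$ (and $\gamma<\frac n2-s$).

## 6. The Green function of the ball and monotone solutions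

Let $p,p_B$ be the heat kernels of $\mathbb R^n$ and of $B_1$ with Dirichlet condition, $0\le p_B\le p$. From $\mu^{-s}=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}e^{-\mu t}dt$, the operator $(-\Delta)^{-s}$ has kernel $G=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}p_B\,dt\ge0$. Let
$$S(x,y)=c|x-y|^{2s-n}-G(x,y)=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}(p-p_B)\,dt\ge0,\qquad\text{so }0\le G\le c|x-y|^{2s-n}.$$

**Lemma 2.** Let $0<r<r'<r''<1$. (i) $S$ and all its $x$-derivatives are bounded for $|x|\le r$, $|y|\le r''$. (ii) $G$ and all its $x$-derivatives are bounded for $|x|\le r$, $r'\le|y|<1$.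

*Proof.* We use the interior estimate for caloric functions, $|D^k_xv(x,t)|\le C_kd^{-k}\sup|v|$ with the supremum over $\{|x'-x|<d,\ t-d^2<t'\le t\}$, for a fixed small $d<\frac12$.

(i) Let $E=p-p_B$, and let $T$ be the exit time from $B_1$ of the diffusion $X$ generated by $\Delta$. By the strong Markov property $E(t,x,y)=\mathbb E_x[p(t-T,X_T,y);T<t]$. If $|y|\le r''$ and $|z|=1$ then $|z-y|\ge1-r''$, so for every $N$
$$0\le E(t,x,y)\le\sup_{t'\le t,\,|z|=1}p(t',z,y)\le C_Nt^N\qquad(t\le1,\ x\in B_1,\ |y|\le r'').\tag{6.1}$$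
Extend $E(\cdot,\cdot,y)$ by $0$ to $t\le0$; by (6.1) it is continuous on $\mathbb R\times B_1$. It solves the heat equation there in the sense of distributions: for a test function $\phi$, $\int_{t>\epsilon}E(-\phi_t-\Delta\phi)=\int E(\epsilon,x,y)\phi(\epsilon,x)dx\to0$ as $\epsilon\to0$. So it is smooth and caloric, and the interior estimate with (6.1) gives $|D_x^kE|\le C_{k,N}t^N$ for $t\le1$, $|x|\le r$. For $t\ge1$, $0\le E\le p\le Ct^{-n/2}$ gives $|D_x^kE|\le Ct^{-n/2}$. Integrate against $t^{s-1}$; the integral converges at $\infty$ because $\frac n2>s$.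

(ii) Repeat this for $p_B(\cdot,\cdot,y)$ on $|x|<\frac{r+r'}2$: there $|x-y|\ge\frac{r'-r}2$, so $p_B\le p\le C_Nt^N$ for $t\le1$. $\square$

Let $\chi$ be a radial cutoff, $\chi=1$ on $B_{r'}$, $\operatorname{supp}\chi\subset B_{r''}$. For $0\le g\in L^2(B_1)$ and $u=(-\Delta)^{-s}g$,
$$u=I_{2s}(\chi g)-\int S(\cdot,y)\chi g\,dy+\int G(\cdot,y)(1-\chi)g\,dy\quad\text{on }B_r,\tag{6.2}$$
and the last two terms are smooth on $B_r$. Consequently, if $g$ is smooth near a point $x_0\in B_1$, so is $u$: split $\chi g$ into a smooth compactly supported part near $x_0$, whose potential is smooth, and a part vanishing near $x_0$, whose potential is smooth near $x_0$ because $|x|^{2s-n}$ is smooth off $0$.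

**Lemma 3.** If $0\le u\in H\cap L^\infty(B_1)$ solves $(P_\lambda)$, then $u\in C^\infty(B_1)$.

*Proof.* We have $u=\lambda(-\Delta)^{-s}f(u)$ (Section 1). Fix an irrational $\delta\in(0,\min(2s,1))$. Then $\int_{B_R}\big||z+e|^{2s-n}-|z|^{2s-n}\big|dz\le C_R|e|^\delta$: the part $|z|\le2|e|$ contributes $C|e|^{2s}$, and the rest at most $C|e|\int_{2|e|}^{R}\varrho^{2s-2}d\varrho\le C|e|^{\delta}$. So $I_{2s}$ maps bounded, compactly supported functions to $C^\delta_{loc}$. Let $h\in C_c^{j\delta}$, and write $j\delta=k+\alpha$, $k\in\mathbb N_0$, $\alpha\in(0,1)$. With $\Delta_ev=v(\cdot+e)-v$, locally uniformly for small $e$,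
$$|\Delta_e^2D^kI_{2s}h|=|\Delta_eI_{2s}(\Delta_eD^kh)|\le C|e|^\delta\|\Delta_eD^kh\|_\infty\le C|e|^{\alpha+\delta}.$$
As $\alpha+\delta\in(0,2)\setminus\{1\}$, Zygmund's second-difference characterization of Hölder spaces gives $I_{2s}h\in C^{(j+1)\delta}_{loc}$. Now bootstrap: if $u\in C^{j\delta}_{loc}(B_1)$ then $\chi f(u)\in C^{j\delta}_c$, and (6.2) gives $u\in C_{loc}^{(j+1)\delta}(B_1)$, since $r<1$ is arbitrary. $\square$

**Lemma 4.** If $0\le h\in L^2(B_1)$ is radial and nonincreasing, so is $(-\Delta)^{-s}h$. The function $\zeta_0:=(-\Delta)^{-s}1$ is smooth in $B_1$ and $\zeta_0'(r)<0$ on $(0,1)$.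

*Proof.* The convolution of two radially nonincreasing functions is radially nonincreasing (by layers, this is the monotonicity of $|B_a\cap(x+B_b)|$ in $|x|$). So the functions $\min(h,k)1_{B_{1-1/k}}$, mollified by radially nonincreasing kernels of small support, are radial, nonincreasing, in $C_c^\infty(B_1)$, and approximate $h$ in $L^2$. It suffices to treat $h\in C_c^\infty(B_1)$. Then $v=e^{t\Delta_B}h\ge0$ ($\Delta_B$ is the Dirichlet Laplacian) is smooth on $\overline{B_1}\times[0,\infty)$, and $z=v_r$ satisfies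
$$z_t=z_{rr}+\tfrac{n-1}rz_r-\tfrac{n-1}{r^2}z,\qquad z(0,t)=0,\quad z(1,t)\le0,\quad z(\cdot,0)\le0 .$$
If $z-\epsilon t$ had a positive maximum over $[0,1]\times[0,t_0]$, it would be at a point with $0<r<1$, $t>0$, where $z>0$, $z_t\ge\epsilon$, $z_r=0$, $z_{rr}\le0$; the equation then gives $\epsilon\le-\frac{n-1}{r^2}z<0$, a contradiction. So $z\le0$. Integrate with $\frac{t^{s-1}}{\Gamma(s)}$.

Now $h=1$, $v=e^{t\Delta_B}1$. By approximation $z\le0$ for $t>0$. If $z(r_0,t_0)=0$ with $0<r_0<1$, $t_0>0$, the strong maximum principle gives $z\equiv0$ on $(0,1)\times(0,t_0]$. Then $v(\cdot,t_0)$ is constant, hence zero by the boundary condition, which contradicts $\int v\varphi_1=e^{-\mu_1t_0}\int\varphi_1>0$. So $v_r<0$ on $(0,1)$. To differentiate $\zeta_0=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}v\,dt$ under the integral: for $x$ in a compact set and $t\le1$,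
$$0\le1-v=\int_{|y|>1}p\,dy+\int_{B_1}E(t,x,y)\,dy\le C_Nt^N ,$$
by (6.1) and $E(t,x,y)=E(t,y,x)$. As in Lemma 2, extending $1-v$ by zero to $t\le 0$, $|\nabla v|\le C_Nt^N$ for $t\le1$. For $t\ge1$, $\|v(t)\|_{L^2}\le Ce^{-\mu_1t}$, $L^2$–$L^\infty$ smoothing and the interior estimate give $|\nabla v|\le Ce^{-\mu_1t}$. So $\zeta_0'=\frac1{\Gamma(s)}\int t^{s-1}v_rdt<0$. Smoothness of $\zeta_0$ was noted after (6.2). $\square$

*The iteration.* For $0<\lambda<\lambda^*$ let $w_0=0$, $w_{k+1}=\lambda(-\Delta)^{-s}f(w_k)$. By induction $0\le w_k\le w_{k+1}\le u_\lambda$, since $f$ is nondecreasing, $f(0)>0$, $G\ge0$. The limit is a nonnegative solution (dominated convergence, $f(w_k)\le f(u_\lambda)$), it lies in $H\cap L^\infty$ and is $\le u_\lambda$, so it equals $u_\lambda$ by minimality. By Lemma 4 all $w_k$ are radial and nonincreasing. Hence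
$$u_\lambda=\lim w_k\ \text{ is radial and nonincreasing.}\tag{6.3}$$

## 7. Comparing $|m_1(\gamma+i\xi)|$ with $m_0(i\xi)$

Let $\beta=\frac n4-\frac s2$, $R(z)=\Gamma(z+s)/\Gamma(z)$. For $1<\gamma<2\beta=\frac n2-s$ put $b_\pm=\beta+\frac12\pm\frac\gamma2>0$, and $x=\xi/2$. Inserting in Definition 6, $m_1(\gamma+i\xi)=4^sR(b_++ix)R(b_--ix)$ and $m_0(i\xi)=4^s|R(\beta+ix)|^2>0$. Since $\log|R(z)|=\int_0^s\mathrm{Re}\,\psi(z+\sigma)d\sigma$,
$$\Lambda(x):=\log\frac{|m_1(\gamma+i\xi)|}{m_0(i\xi)}=\int_0^s\mathrm{Re}\big[\psi(b_++\sigma+ix)+\psi(b_-+\sigma+ix)-2\psi(\beta+\sigma+ix)\big]d\sigma .$$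
We want $\Lambda>0$ knowing only $\Lambda(0)>0$. The tool is to write $\mathrm{Re}\,\psi$ on a vertical line as an average of logarithms with one fixed kernel.

**Lemma 5.** For $\eta>0$, $\mathrm{Re}\,\psi(\frac12+\eta+ix)=\int_{\mathbb R}\ell(x-y)\,\frac12\log(\eta^2+y^2)\,dy$, where $\ell(y)=\frac\pi2\operatorname{sech}^2(\pi y)$.

*Proof.* $\ell$ is the derivative of $X(y)=(1+e^{-2\pi y})^{-1}$, so $\int\ell=1$, and substituting $y=\frac1{2\pi}\log\frac X{1-X}$,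
$$\int\ell(y)e^{-ivy}dy=\int_0^1X^{-iv/2\pi}(1-X)^{iv/2\pi}dX=\Gamma\big(1-\tfrac{iv}{2\pi}\big)\Gamma\big(1+\tfrac{iv}{2\pi}\big)=\frac{v/2}{\sinh(v/2)} .$$
Let $F(z)=\int\ell(y)\log(z+iy)dy$, holomorphic for $\mathrm{Re}\,z>0$. Then
$$F'(z)=\int\frac{\ell(y)}{z+iy}dy=\int_0^\infty e^{-zv}\frac{v/2}{\sinh(v/2)}dv=\int_0^\infty\frac{ve^{-(z+\frac12)v}}{1-e^{-v}}dv=\psi'(\tfrac12+z).$$
Both $F(z)$ and $\psi(\frac12+z)$ are $\log z+o(1)$ as $z\to+\infty$, so they agree. Take real parts at $z=\eta+ix$ and use that $\ell$ is even. $\square$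

**Proposition 6.** Let $1<\gamma<\frac n2-s$ and $m_1(\gamma)>m_0(0)$. Then $\Lambda>0$ on $\mathbb R$, and
$$\widehat K(\xi):=\frac1{m_0(i\xi)}-\mathrm{Re}\,\frac1{m_1(\gamma+i\xi)}\ \ge\ c\,(1+|\xi|)^{-2-2s}\qquad(\xi\in\mathbb R).$$

*Proof.* By Lemma 5, $\Lambda=\ell*k$ with
$$k(y)=\frac12\int_0^s\log\frac{(A_\sigma^2+y^2)(C_\sigma^2+y^2)}{(B_\sigma^2+y^2)^2}d\sigma,\quad A_\sigma=\beta+\tfrac\gamma2+\sigma,\ C_\sigma=\beta-\tfrac\gamma2+\sigma,\ B_\sigma=\beta-\tfrac12+\sigma .$$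
Because $1<\gamma<2\beta$, $0<C_\sigma<B_\sigma<A_\sigma$; also $A_\sigma+C_\sigma=2B_\sigma+1$.

**Step 1 (sign pattern of $k$).** This step shows that $k$, as a function of $X=y^2$, is either positive on $(0,\infty)$ or negative and then positive. Since $\frac1{C^2+X}-\frac1{B^2+X}=\int_C^B\frac{2t\,dt}{(t^2+X)^2}$, and similarly for $A$,
$$k'(X)=\int_0^\infty\Omega(t)\frac{t\,dt}{(t^2+X)^2},\qquad\Omega(t)=\int_{t-s}^t\big(1_{(C_0,B_0)}-1_{(B_0,A_0)}\big)(y)\,dy .$$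
Clearly $\Omega\ge0$ for $t\le B_0$ and $\Omega\le0$ for $t\ge B_0+s$. On $[B_0,B_0+s]$ it is nonincreasing: the right end of the window lies where the integrand is $\le0$, the left end where it is $\ge0$. So there is $t_*>0$ with $\Omega\ge0$ on $t<t_*$, $\Omega\le0$ on $t>t_*$. In
$$(t_*^2+X)^2k'(X)=\int_0^\infty\Omega(t)\,t\Big(\frac{t_*^2+X}{t^2+X}\Big)^2dt,\qquad\frac{t_*^2+X}{t^2+X}=1+\frac{t_*^2-t^2}{t^2+X},$$
the fraction decreases in $X$ where $t<t_*$ and increases where $t>t_*$. So the integral is strictly decreasing in $X$, and $k'$ changes sign at most once, from $+$ to $-$. As $X\to\infty$, $k\to0$ and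
$$Xk(X)\to\tfrac12\int_0^s(A_\sigma^2+C_\sigma^2-2B_\sigma^2)d\sigma>0,\quad\text{since }A^2+C^2\ge\tfrac12(2B+1)^2>2B^2 .$$
So $k>0$ for large $X$. This excludes $k'>0$ throughout. If $k'\le0$ throughout, $k$ decreases to $0$ and is positive. If $k'$ is first $+$ then $-$, $k$ is positive from its maximum on and increasing before. Therefore either $k>0$ on $(0,\infty)$, or there is $y_0>0$ with $k<0$ on $[0,y_0)$ and $k>0$ on $(y_0,\infty)$.

**Step 2 (positivity of $\Lambda$).** This step passes from $\Lambda(0)>0$ to all $x$. As $k$ is even, $\Lambda(x)=\int_0^\infty N(x,y)k(y)dy$ with $N(x,y)=\ell(x-y)+\ell(x+y)$. In the first case of Step 1, $\Lambda>0$. For the second case, let $a=\cosh2\pi x$, $b=\cosh2\pi y$. Using $\operatorname{sech}^2u=\frac2{1+\cosh2u}$, and that $P_\pm=\cosh2\pi(x\pm y)$ satisfy $P_++P_-=2ab$, $P_+P_-=a^2+b^2-1$,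
$$N=\frac\pi2\cdot\frac{2(2+P_++P_-)}{1+P_++P_-+P_+P_-}=\frac\pi2\cdot\frac{4(1+ab)}{(a+b)^2},\qquad\partial_a\partial_b\log N=\frac1{(1+ab)^2}+\frac2{(a+b)^2}>0 .$$
So for $x\ge0$ the ratio $N(x,y)/N(x,y_0)$ is nondecreasing in $x$ if $y>y_0$ and nonincreasing if $y<y_0$. With the signs of $k$, the function
$$\frac{\Lambda(x)}{N(x,y_0)}=\int_0^\infty\frac{N(x,y)}{N(x,y_0)}k(y)\,dy$$
is nondecreasing on $[0,\infty)$. At $x=0$ it is positive since $\Lambda(0)=\log\frac{m_1(\gamma)}{m_0(0)}>0$. As $\Lambda$ is even, $\Lambda>0$ everywhere.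

**Step 3 (lower bound).** This step quantifies positivity. $k$ is bounded, $k(y)\ge c|y|^{-2}$ for large $|y|$ by Step 1, and $\ell$ decays exponentially. So $\Lambda(x)\ge c|x|^{-2}$ for large $|x|$, and with continuity and positivity $1-e^{-\Lambda(x)}\ge c(1+|x|)^{-2}$. Finally
$$\widehat K\ge\frac1{m_0(i\xi)}-\frac1{|m_1(\gamma+i\xi)|}=\frac{1-e^{-\Lambda}}{m_0(i\xi)},$$
and $m_0(i\xi)\le C(1+|\xi|)^{2s}$ by Stirling's formula. $\square$

**Proposition 7.** $\gamma_*>\sqrt{n-1}$ for $n\ge7$, $s\in(0,1)$.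

*Proof.* Consider $\mathcal N(s)=\log\frac{m_1(\sqrt{n-1})}{m_0(0)}$ as a function of $s\in[0,1]$; we show that it vanishes at both ends and is strictly concave. Let
$$A=\tfrac n4+\tfrac12\sqrt{n-1},\quad C=\tfrac n4-\tfrac12\sqrt{n-1},\quad B=\tfrac{n-2}4 .$$
Then $AC=\frac{n^2-4n+4}{16}=B^2$, $A+C=\frac n2=2B+1$, $0<C<B<A$. In these terms
$$\mathcal N(s)=\log\frac{\Gamma(\frac12+A+\frac s2)\Gamma(\frac12+C+\frac s2)}{\Gamma(\frac12+A-\frac s2)\Gamma(\frac12+C-\frac s2)}-2\log\frac{\Gamma(\frac12+B+\frac s2)}{\Gamma(\frac12+B-\frac s2)} .$$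
So $\mathcal N(0)=0$ and $\mathcal N(1)=\log\frac{AC}{B^2}=0$. With $T(\delta)=\psi(\frac12+A+\delta)+\psi(\frac12+C+\delta)-2\psi(\frac12+B+\delta)$,
$$\mathcal N'(s)=\tfrac12\big[T(\tfrac s2)+T(-\tfrac s2)\big],\qquad\mathcal N''(s)=\tfrac14\int_0^{s/2}[T''(\delta)+T''(-\delta)]\,d\delta .$$
From $\psi''(z)=-\int_0^\infty\frac{v^2e^{-zv}}{1-e^{-v}}dv$,
$$T''(\delta)+T''(-\delta)=-2\int_0^\infty v\,j(v)\,e^{-v/2}E(v)\,dv,\quad j(v)=\frac{v\cosh\delta v}{1-e^{-v}},\quad E(v)=e^{-Av}+e^{-Cv}-2e^{-Bv}.$$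
The function $e^{Bv}E(v)=e^{-(A-B)v}+e^{(B-C)v}-2$ is convex, vanishes at $0$ with derivative $2B-A-C=-1$, and tends to $+\infty$. So $E<0$ on $(0,v_1)$ and $E>0$ on $(v_1,\infty)$ for some $v_1$. Since $j$ is increasing, $(j-j(v_1))E\ge0$, and
$$\int_0^\infty vje^{-v/2}E\,dv\ge j(v_1)\int_0^\infty ve^{-v/2}E\,dv=j(v_1)\Big[\tfrac1{(A+\frac12)^2}+\tfrac1{(C+\frac12)^2}-\tfrac2{(B+\frac12)^2}\Big].$$
Put $b=B+\frac12=\frac n4$. Then $(A+\frac12)(C+\frac12)=B^2+B+\frac34=b^2+\frac12$ and $(A+\frac12)+(C+\frac12)=2b+1$. So the bracket is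
$$\frac{(2b+1)^2-2(b^2+\frac12)}{(b^2+\frac12)^2}-\frac2{b^2}=\frac{2b^2+4b}{(b^2+\frac12)^2}-\frac2{b^2}>0,$$
because this means $4b^3>2b^2+\frac12$, true for $b\ge\frac74$. Hence $\mathcal N''<0$ on $(0,1)$ and $\mathcal N>0$ there, that is $m_1(\sqrt{n-1})>m_0(0)=m_1(\gamma_*)$. As $\sqrt{n-1}\le\frac n2<\frac n2+1-s$ and $m_1$ is strictly decreasing, $\sqrt{n-1}<\gamma_*$. $\square$

## 8. The uniform estimate below $\gamma_*$: proof of Theorems A and C

**Proposition 8.** Let $n\ge7$ and let $\gamma$ satisfy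
$$1<\gamma<\min\{\tfrac n2-s,\ \tfrac n2+s-1\},\qquad m_1(\gamma)>m_0(0).\tag{8.1}$$
Put $\epsilon_\gamma=\frac n2+s-1-\gamma=2s+\gamma_0-\gamma>0$. Then $\lambda f(u_\lambda(r))\le Cr^{-\epsilon_\gamma}$ for $0<r<1$, with $C$ independent of $\lambda\in[\frac{\lambda^*}2,\lambda^*)$.

*Proof of Theorems A and C from Proposition 8.* We use $u_\lambda=(-\Delta)^{-s}(\lambda f(u_\lambda))\le I_{2s}(C|x|^{-\epsilon_\gamma}1_{B_1})$.

If $\Phi_n(s)>0$, then $\gamma_0<\gamma_*$ by (4.1). Take $\gamma=\gamma_0+\varepsilon<\gamma_*$ with $0<\varepsilon<\min(1,2s)$. Since $\frac n2-s=\gamma_0+1$, $\frac n2+s-1=\gamma_0+2s$ and $\gamma_0>1$, (8.1) holds. Now $0<\epsilon_\gamma=2s-\varepsilon<2s$, so $|x|^{-\epsilon_\gamma}1_{B_1}\in L^p$ for some $p>\frac n{2s}$, and its Riesz potential is bounded by Hölder. Thus $u_\lambda\le C$ uniformly and $u^*\in L^\infty$. This is Theorem A.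

If $\Phi_n(s)\le0$, then $\gamma_*\le\gamma_0$. Any $\gamma\in(1,\gamma_*)$ satisfies (8.1), and $2s<\epsilon_\gamma<n$. By scaling (or Lemma 1), $I_{2s}(|x|^{-\epsilon_\gamma})=C|x|^{2s-\epsilon_\gamma}$, so $u_\lambda\le C|x|^{-(\gamma_0-\gamma)}$ uniformly. Let $\lambda\uparrow\lambda^*$ and, given $\mu>\gamma_0-\gamma_*$, choose $\gamma$ so close to $\gamma_*$ that $\gamma_0-\gamma\le\mu$. With Proposition 7 this is Theorem C. $\square$

*Proof of Proposition 8.* Write $u=u_\lambda$, $g=\lambda f(u)$, $V=\lambda f'(u)\ge0$, $w=-u'\ge0$, $q=-g'=Vw\ge0$ (recall (6.3)). For fixed $\lambda$, $u$ is bounded, radial and smooth in $B_1$ (Lemma 3), so $V$ is bounded and $w,q=O(r)$ at $0$. These qualitative facts make all integrals finite; the constants $C$ do not use them.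

**Step 1 (uniform bounds away from the origin).** This step controls everything that does not happen at $0$. Since $u\le u^*$, $f(u)\le f(u^*)$, $\int(u^*+f(u^*))\varphi_1<\infty$, and $u,g$ are nonnegative and nonincreasing, for $r_0\in(0,1)$ we have $u(r_0)\int_{B_{r_0}}\varphi_1\le\int u\varphi_1\le C$, and similarly for $g$. So
$$u(r)+g(r)\le C(r_0)\ (r\ge r_0),\qquad\int_{B_{3/4}}g\le C .$$
Consequently $\int_{r_0}^{3/4}q\,dr\le g(r_0)\le C(r_0)$ and, integrating by parts, $\int_0^{r_0}qt^ndt\le n\int_0^{r_0}gt^{n-1}dt\le C$ for $r_0\le\frac34$.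

Let $\chi$ be a radial cutoff, $\chi=1$ on $B_{5/8}$, $\operatorname{supp}\chi\subset B_{3/4}$, and differentiate (6.2) on $B_{1/2}$. By Lemma 2 the gradients of the last two terms are at most $C\int_{B_{3/4}}g+C\sup_{r\ge5/8}g\le C$. Further $\nabla I_{2s}(\chi g)=I_{2s}(\chi\nabla g)+I_{2s}(g\nabla\chi)$, and the last term is bounded on $B_{1/2}$, since $g\nabla\chi$ is bounded and supported in $\frac58\le|y|\le\frac34$. As $\nabla g=-q\frac x{|x|}$ and $\nabla u=-w\frac x{|x|}$, (3.1) gives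
$$w(r)=\int_0^{3/4}G_1(r,t)\chi(t)q(t)t^{n-1}dt+e_0(r),\qquad|e_0|\le C,\quad0<r<\tfrac12.\tag{8.2}$$

Next, $w\le C_I$ on each compact interval $I\subset(0,\frac12)$. Take compact intervals $I=I_N\Subset\dots\Subset I_0\Subset(0,\frac12)$. On $I_0$, $u$ is bounded, so $V\le C$ and $q\le Cw$; also $\int_{I_0}w\le u(\min I_0)\le C$. Let $r\in I_{j+1}$. In (8.2) the part $t<\min I_j$ is bounded because there $G_1t^{n-1}\le Ct^n$ (for $t\le\frac r2$ by (3.4) and symmetry, $G_1\le Ctr^{2s-n-1}$; for $t\ge\frac r2$ because $G_1\le C$ and $t\ge c$) and $\int qt^n\le C$. The part $t>\max I_j$ is bounded because $G_1\le C$ and $\int q\le C$ there. On $I_j$, $G_1\le C|r-t|^{\kappa-1}$ by (3.3). So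
$$w(r)\le C+C\int_{I_j}|r-t|^{\kappa-1}w(t)\,dt\qquad(r\in I_{j+1}).$$
On bounded intervals $|\cdot|^{\kappa-1}\in L^a$ with $\frac1a=1-\frac\kappa2$. By Young's inequality (by Hölder if $\frac1p\le\frac\kappa2$), a bound for $w$ in $L^p(I_j)$ gives one in $L^{p'}(I_{j+1})$ with $\frac1{p'}=\max(0,\frac1p-\frac\kappa2)$. Start at $p=1$; finitely many steps reach $L^\infty$.

**Step 2 (dual form of stability).** This step turns semi-stability into an inequality for $q$ alone. Let $\rho=\frac18$, $\eta(r)=r^{-\gamma}1_{r<\rho}$. As $q=O(r)$ and $\gamma<\frac n2+1$, $q\eta\in L^2(B_1)$; let $\Psi=(-\Delta)^{-s}(q\eta)\in H$.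

Semi-stability extends from $C_c^\infty(B_1)$ to $H$: $V$ is bounded, so $\phi\mapsto\int V\phi^2$ is continuous on $L^2$; $C_c^\infty$ is dense in $H_0^1$, and $\|\cdot\|_H\le C\|\cdot\|_{H_0^1}$ because $\mu_k^s\le\mu_1^{s-1}\mu_k$; finite sums of eigenfunctions lie in $H_0^1$ and are dense in $H$. Hence the computation of Section 5 is legitimate:
$$\iint G(x,y)(q\eta)(x)(q\eta)(y)\,dx\,dy=\|\Psi\|_H^2\le\int qw\eta^2dx .\tag{8.3}$$
On the left insert $G=c|x-y|^{2s-n}-S$ with $0\le S\le C$ on $B_\rho\times B_\rho$ (Lemma 2). On the right, (8.2) gives for $r<\rho$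
$$w(r)=\int_0^\rho G_1(r,t)q(t)t^{n-1}dt+e_1(r),\qquad e_1=\int_\rho^{3/4}G_1\chi qt^{n-1}dt+e_0,\qquad|e_1|\le C .$$
Indeed for $r\le\frac\rho2$ we have $G_1\le C$ and $\int_\rho^{3/4}q\le C$; for $r\in[\frac\rho2,\rho]$ the integral in $e_1$ is nonnegative and at most $w-e_0\le C$ by Step 1. Passing to polar coordinates, dividing by $|S^{n-1}|$ and symmetrizing the $G_1$ term in $(r,t)$,
$$\iint_{(0,\rho)^2}\Big[G_0(rt)^{-\gamma}-G_1\tfrac{r^{-2\gamma}+t^{-2\gamma}}2\Big]q(r)q(t)(rt)^{n-1}dr\,dt\le C\Big(\int_0^\rho qr^{n-1-\gamma}dr\Big)^2+C\int_0^\rho qr^{n-1-2\gamma}dr.\tag{8.4}$$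
All integrals are finite for fixed $\lambda$, because $q,w=O(r)$ and $\gamma<\frac n2$.

**Step 3 (Fourier analysis).** This step makes the left side of (8.4) coercive. Put $r=e^{-\tau}$ and
$$Y(\tau)=q(r)\,r^{\frac n2+s-\gamma}1_{r<\rho}\ge0,\qquad K(\tau)=g_0(\tau)-g_1(\tau)\cosh\gamma\tau .$$
By (3.2), $G_1\frac{r^{-2\gamma}+t^{-2\gamma}}2=(rt)^{-\gamma}G_1\cosh(\gamma\log\frac rt)$ and $(rt)^{-\frac{n-2s}2-\gamma+n}=(rt)^{\frac n2+s-\gamma}$. So (8.4) reads
$$\iint K(\tau-\tau')Y(\tau)Y(\tau')\,d\tau\,d\tau'\le C\Big(\int Ye^{-(\frac n2-s)\tau}d\tau\Big)^2+C\int Ye^{-(\frac n2-s-\gamma)\tau}d\tau.\tag{8.5}$$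
$K\in L^1$ by (3.3), (3.4), and $Y\in L^1\cap L^\infty$ for fixed $\lambda$. By Lemma 1, and since $m_1$ is even and real on the real axis, $m_1(-\gamma+i\xi)=\overline{m_1(\gamma+i\xi)}$, so $\int Ke^{i\xi\tau}d\tau=\widehat K(\xi)$ of Proposition 6. By Plancherel the left side of (8.5) is
$$\frac1{2\pi}\int\widehat K|\widehat Y|^2d\xi\ge c\int(1+|\xi|)^{-2-2s}|\widehat Y|^2d\xi .$$
Choose $0\le\theta\in C_c^\infty(\mathbb R)$ with $\theta=1$ on $[-\frac12,\frac12]$. Then $|\hat\theta|^2\le C(1+|\xi|)^{-2-2s}$, so $\|\theta*Y\|_{L^2}^2$ is at most $C$ times the right side of (8.5).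

**Step 4 (absorption).** This step removes the right side. Let $J_j=[\log\frac1\rho+\frac j4,\log\frac1\rho+\frac{j+1}4]$, $y_j=\int_{J_j}Y$, $j\ge0$. On $J_j$ we have $\theta*Y\ge y_j$, as $J_j$ has length $\frac14$. With $\kappa_1=\frac14(\frac n2-s-\gamma)>0$ (here $\gamma<\frac n2-s$ is used),
$$\sum_{j\ge0}y_j^2\le C_1\Big(\sum_jy_je^{-\kappa_1j}\Big)^2+C_1\sum_jy_je^{-\kappa_1j}.$$
The last term is at most $\frac14\sum y_j^2+C_1^2\sum e^{-2\kappa_1j}$. For the first, fix $J$. For $j<J$, $y_j\le C_J$ by Step 1 ($\int q\,dr\le C$ on compact intervals). For the tail, $(\sum_{j\ge J}y_je^{-\kappa_1j})^2\le\big(\sum_{j\ge J}e^{-2\kappa_1j}\big)\sum_jy_j^2$. Hence the first term is at most $C_J+2C_1\big(\sum_{j\ge J}e^{-2\kappa_1j}\big)\sum y_j^2\le C_J+\frac14\sum y_j^2$ for $J$ large. The sum $\sum y_j^2\le(\sum y_j)^2$ is finite for fixed $\lambda$, so we may absorb, and $\sum y_j^2\le C$ uniformly in $\lambda$.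

**Step 5 (back to $g$).** This step reads off the estimate. With $R_j=\rho e^{-j/4}$, $Y\,d\tau=q\,r^{\frac n2+s-\gamma-1}dr$ up to orientation, so $\int_{R_{j+1}}^{R_j}q\,r^{\epsilon_\gamma}dr=y_j\le C$. Thus $g(R_{j+1})-g(R_j)\le CR_j^{-\epsilon_\gamma}$. Since $\epsilon_\gamma>0$, summing the geometric series from $g(\rho)\le C$ and using monotonicity gives $g(r)\le Cr^{-\epsilon_\gamma}$ on $(0,\rho)$. For $r\ge\rho$, $g\le C$. $\square$

## 9. An unbounded extremal solution: proof of Theorem B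

Let $n\ge7$ and $m_1(\gamma_0)\le m_0(0)$. The plan is to prescribe $q=-g'$, compute $u=(-\Delta)^{-s}g$, and define $f$ by $f(u)=g$. The pure power $q=r^{-1-2s}$ of Section 3 leads to the potential $m_1(\gamma_0)r^{-2s}$. In the borderline case $m_1(\gamma_0)=m_0(0)$ this leaves no room below the Hardy potential. A slowly varying factor $(\log\frac1r)^{-1/2}$ creates the room.

Put $L(r)=\log\frac1r$. Let $\chi_0\in C^\infty$, $0\le\chi_0\le1$, $\chi_0=1$ on $(0,\frac18]$, $\chi_0=0$ on $[\frac14,\infty)$, and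
$$q(r)=\chi_0(r)r^{-1-2s}L(r)^{-1/2},\quad h(r)=\int_r^1q,\quad g=M+h,\quad u=(-\Delta)^{-s}g=M\zeta_0+u_h,\quad u_h=(-\Delta)^{-s}h,$$
with $M>0$ large, chosen in Step 2. Since $h\le Cr^{-2s}$ and $n>4s$, $g\in L^2$ and $u\in H$. Both $u$ and $g$ are smooth on $B_1\setminus\{0\}$ (Section 6). By Lemma 4, $w_h:=-u_h'\ge0$ and $w:=-u'=w_h+M|\zeta_0'|>0$ on $(0,1)$.

**Step 1 (asymptotics of $w_h$).** This step shows that, for $r\le r_1\le\frac18$ small,
$$w_h(r)\ge\frac1{m_1(\gamma_0)}r^{-1}L^{-1/2}\Big(1+\frac{\bar m}{4L}\Big)\ \text{ with some }\bar m>0,\qquad u(r)\sim\frac2{m_1(\gamma_0)}L(r)^{1/2}\ (r\to0).\tag{9.1}$$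
As $n>1+2s$, $h\in W^{1,1}$ with $\nabla h=-q\frac x{|x|}$, supported in $\overline{B_{1/4}}$, so $\nabla I_{2s}h=I_{2s}\nabla h$ off the origin. By Lemma 2(i) and (3.1), $w_h(r)=\int_0^{1/4}G_1(r,t)q(t)t^{n-1}dt+O(1)$ for $r<\frac12$.

Let $d\nu=m_1(\gamma_0)g_1(\sigma)e^{\gamma_0\sigma}d\sigma$. By Lemma 1 (note $\gamma_0<\frac{n-2s}2$) it is a probability measure, with finite mean $\bar m=m_1(\gamma_0)\big(\frac1{m_1}\big)'(\gamma_0)=-\frac{m_1'(\gamma_0)}{m_1(\gamma_0)}>0$. Its density is $\le Ce^{-2\sigma}$ for $\sigma\ge1$ by (3.4), as $\gamma_0-(\frac{n-2s}2+1)=-2$. Substitute $t=re^\sigma$: $G_1=r^{-(n-2s)}e^{-\frac{n-2s}2\sigma}g_1(\sigma)$, $t^{n-2-2s}dt=r^{n-1-2s}e^{(n-1-2s)\sigma}d\sigma$, $L(t)=L(r)-\sigma$, so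
$$\int_0^{1/8}G_1(r,t)t^{n-2-2s}L(t)^{-1/2}dt=\frac1{m_1(\gamma_0)r}\int_{\sigma<\log\frac1{8r}}(L-\sigma)^{-1/2}d\nu(\sigma).$$
By convexity $(L-\sigma)^{-1/2}\ge L^{-1/2}(1+\frac\sigma{2L})$ for $\sigma<L$. The tail satisfies $\int_{\sigma\ge\log\frac1{8r}}(1+\frac\sigma{2L})d\nu\le Cr^2$. So the right side is at least $\frac{L^{-1/2}}{m_1(\gamma_0)r}(1+\frac{\bar m}{2L}-Cr^2)$. The part over $t\in(\frac18,\frac14)$ is nonnegative, and the $O(1)$ is negligible against $r^{-1}L^{-3/2}$. This gives the lower bound in (9.1).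

For an upper bound replace $\chi_0$ by $1_{(0,1/4]}$, which replaces the upper limit by $\sigma<L-\log4$, and multiply by $rL^{1/2}$. On $\sigma\le\frac L2$ the integrand $(1-\frac\sigma L)^{-1/2}$ is at most $\sqrt2$ and tends to $1$, so by dominated convergence this part tends to $\frac1{m_1(\gamma_0)}$. On $\frac L2<\sigma\le L-\log4$, $(L-\sigma)^{-1/2}\le(\log4)^{-1/2}$ and $\nu(\sigma>\frac L2)\le Ce^{-L}$, so this part is at most $CL^{1/2}e^{-L}\to0$. With the lower bound, $rL^{1/2}w_h\to\frac1{m_1(\gamma_0)}$. Integrating, and since $\zeta_0$ is bounded near $0$, we get the second part of (9.1). In particular $u(0^+)=\infty$.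

**Step 2 (the nonlinearity).** This step defines $f$ and bounds $f'$. Set $f(t)=M$ for $t\le u(\frac14)$ and $f(u(r))=g(r)$ for $0<r\le\frac14$. Since $u'<0$ and $u$ is smooth on $(0,1)$, $u(0^+)=\infty$, and $g\equiv M$ on $[\frac14,1)$, this defines a smooth nondecreasing function on $\mathbb R$ (near $t=u(\frac14)$ it is $g\circ u^{-1}$), and $f(u)=g$ in $B_1\setminus\{0\}$. As $u(\frac14)>0$, $f(0)=M>0$. Near $0$, $g\ge\int_r^{2r}q\ge cr^{-2s}L^{-1/2}$ while $u\sim CL^{1/2}$, so $f(t)/t\to\infty$. Thus $f$ is admissible, and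
$$u=(-\Delta)^{-s}f(u),\qquad f'(u(r))=\frac{q(r)}{w(r)}=:F(r).$$
For $r\le r_1$, (9.1) and $w\ge w_h$ give $F\le m_1(\gamma_0)r^{-2s}(1+\frac{\bar m}{4L})^{-1}<m_0(0)r^{-2s}$. On $[r_1,\frac14]$, $F\le\frac q{M|\zeta_0'|}<m_0(0)r^{-2s}$ if $M$ is large; this choice is possible since $r_1$ and $q$ do not depend on $M$ and $|\zeta_0'|\ge c$ there. On $[\frac14,1)$, $F=0$. The values $t\le u(x)$ are the $u(r')$ with $r'\ge|x|$, and values where $f'=0$. As $F$ is continuous, vanishes for $r\ge\frac14$, and $r^{-2s}$ is decreasing,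
$$a(x):=\sup_{t\le u(x)}f'(t)\le\max_{r'\ge|x|}F(r')<m_0(0)|x|^{-2s}\qquad(0<|x|<1).\tag{9.2}$$

**Lemma 9 (Hardy inequality).** For $\phi\in H$: $m_0(0)\int_{B_1}|x|^{-2s}\phi^2\le\|\phi\|_H^2$.

*Proof.* Let $H_0=|x|^{-\frac{n+2s}2}$. By Lemma 1 with $\zeta=0$, $\ell=0$, $I_{2s}H_0=m_0(0)^{-1}|x|^{2s}H_0$. For $F_1\in L^2(B_1)$ use $0\le G\le c|x-y|^{2s-n}$ and $|F_1(x)F_1(y)|\le\frac12\big[F_1(x)^2\frac{H_0(y)}{H_0(x)}+F_1(y)^2\frac{H_0(x)}{H_0(y)}\big]$:
$$\|(-\Delta)^{-s}F_1\|_H^2=\iint GF_1(x)F_1(y)\,dx\,dy\le\int F_1^2\,\frac{I_{2s}H_0}{H_0}=\frac1{m_0(0)}\int|x|^{2s}F_1^2 .$$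
For $\epsilon>0$ take $F_1=|x|^{-2s}\phi1_{|x|>\epsilon}$ and $Q=\int_{|x|>\epsilon}|x|^{-2s}\phi^2$. Then $Q=\int F_1\phi=\langle\phi,(-\Delta)^{-s}F_1\rangle_H\le\|\phi\|_H\,m_0(0)^{-1/2}Q^{1/2}$. So $m_0(0)Q\le\|\phi\|_H^2$; let $\epsilon\to0$. $\square$

**Lemma 10 (uniqueness below $u$).** If $0\le v\le u$ and $v=(-\Delta)^{-s}f(v)$, then $v=u$.

*Proof.* Let $d=u-v\ge0$. Then $0\le f(u)-f(v)\le g\in L^2$, so $d=(-\Delta)^{-s}(f(u)-f(v))\in H$ and $\|d\|_H^2=\int(f(u)-f(v))d\le\int a\,d^2$. If $d\not\equiv0$, (9.2) and Lemma 9 give $\int ad^2<m_0(0)\int|x|^{-2s}d^2\le\|d\|_H^2$, a contradiction. $\square$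

**Step 3 ($\lambda^*\ge1$).** This step produces bounded solutions for every $\lambda<1$. Let $0<\lambda<1$, $w_0=0$, $w_{k+1}=\lambda(-\Delta)^{-s}f(w_k)$. Inductively $w_k\le w_{k+1}\le\lambda u$, since $w_k\le\lambda u\le u$ gives $w_{k+1}\le\lambda(-\Delta)^{-s}f(u)=\lambda u$. As $f(w_k)\le g\in L^2$, the limit satisfies $w_\infty=\lambda(-\Delta)^{-s}f(w_\infty)$, $w_\infty\le\lambda u$. For small $r$ define $\tilde r$ by $u(\tilde r)=\lambda u(r)$. By (9.1), $L(\tilde r)^{1/2}=(\lambda+o(1))L(r)^{1/2}$, so $L(\tilde r)=(\lambda^2+o(1))L(r)\le\lambda L(r)$ for small $r$, that is $\tilde r\ge r^\lambda$. Hence $f(\lambda u(r))=g(\tilde r)\le C\tilde r^{-2s}\le Cr^{-2s\lambda}$, and $f(w_\infty)\le f(\lambda u)\in L^p(B_1)$ for some $p\in(\frac n{2s},\frac n{2s\lambda})$; note $\frac n{2s}>2$. Since $G\le c|x-y|^{2s-n}$, Hölder gives $w_\infty\in L^\infty$. So $w_\infty\in H\cap L^\infty$ solves $(P_\lambda)$; as there is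 no such solution above $\lambda^*$, $\lambda\le\lambda^*$. Thus $\lambda^*\ge1$, and by minimality $u_\lambda\le w_\infty\le u$ for $\lambda<1$.

**Step 4 ($\lambda^*\le1$).** This step excludes $\lambda^*>1$. If $\lambda^*>1$, then $u_1$ is bounded and by (6.3) is the limit of the iteration at $\lambda=1$, which stays $\le u$ because $u=(-\Delta)^{-s}f(u)$. So $u_1\le u$, and $u_1=u$ by Lemma 10; but $u$ is unbounded, a contradiction.

**Step 5 ($u^*=u$).** This step identifies the extremal solution. By Step 3, $u^*=\lim_{\lambda\uparrow1}u_\lambda\le u$. By monotone convergence in $u_\lambda=\lambda(-\Delta)^{-s}f(u_\lambda)$, $u^*=(-\Delta)^{-s}f(u^*)$. By Lemma 10, $u^*=u$, which is unbounded. This proves Theorem B. $\square$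

## 10. The sign of $\Phi_n$: proof of Theorem D and Corollary E

We have $\Phi_n(0)=0$, $\Phi_n(1)=\log\frac{n-2}2-2\log\frac{n-2}4=\log\frac8{n-2}$,
$$\Phi_n'(s)=\psi(1+s)+\psi(\tfrac n2-s)-\psi(\tfrac n4+\tfrac s2)-\psi(\tfrac n4-\tfrac s2),$$
$$\Phi_n''(s)=\big[\psi'(1+s)-\psi'(\tfrac n2-s)\big]+\tfrac12\big[\psi'(\tfrac n4-\tfrac s2)-\psi'(\tfrac n4+\tfrac s2)\big]>0 ,$$
since $\psi'$ is strictly decreasing and $1+s<\frac n2-s$ for $n\ge7$, $s<1$. So $\Phi_n$ is strictly convex on $[0,1]$.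

**Step 1 ($n\ge10$).** The endpoints decide: $\Phi_n(0)=0\ge\Phi_n(1)$, so $\Phi_n<0$ on $(0,1)$ by strict convexity.

**Step 2 ($n=7$).** The slope at $0$ decides. With Euler's constant $\gamma_E$, $\psi(1)=-\gamma_E$, $\psi(\frac72)=-\gamma_E-2\log2+\frac{46}{15}$ and $\psi(\frac74)=\frac43+\psi(\frac34)=\frac43-\gamma_E+\frac\pi2-3\log2$. So
$$\Phi_7'(0)=\psi(1)+\psi(\tfrac72)-2\psi(\tfrac74)=\tfrac25+4\log2-\pi>0.4+2.772-3.142>0,$$
and by convexity $\Phi_7>0$ on $(0,1)$.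

**Step 3 ($n=8$).** We locate the zero. $\Phi_8'(0)=\psi(1)+\psi(4)-2\psi(2)=\frac{11}6-2<0$ and $\Phi_8(1)=\log\frac43>0$, so by convexity there is exactly one zero $s_8\in(0,1)$, with the stated signs. To bound it below, use $\Gamma(4-s)=6(1-\frac s3)(1-\frac s2)(1-s)\Gamma(1-s)$, $\Gamma(2\pm\frac s2)=(1\pm\frac s2)\Gamma(1\pm\frac s2)$ and the classical expansion $\log\frac{\Gamma(1+s)}{\Gamma(1-s)}=-2\gamma_Es-2\sum_{k\ge3\text{ odd}}\frac{\zeta(k)}ks^k$. The linear terms cancel, and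
$$\Phi_8(s)=\log\frac{1-\frac s2}{(1-\frac s3)(1-s)(1+\frac s2)^2}-\sum_{k\ge3\text{ odd}}\frac{2\zeta(k)}k(1-2^{1-k})s^k.\tag{10.1}$$
At $s=\frac1{10}$ the denominator is $\frac{29}{30}\cdot0.9\cdot1.1025=0.959175$, so $\Phi_8(\frac1{10})<\log\frac{0.95}{0.959175}<0$ and $s_8>\frac1{10}$. Also $\tau_7=\frac52-\sqrt6<\frac1{10}$, since $2.4^2<6$.

**Step 4 ($n=9$).** We locate the zero. $\Phi_9(0)=0$, $\Phi_9(\frac12)=\log\frac{35}{36}<0$ (Section 4), $\Phi_9(1)=\log\frac87>0$. By convexity there is exactly one zero $s_9\in(0,1)$, with the stated signs, and $s_9>\frac12$. Also $\tau_8=3-\sqrt7<\frac12$, since $2.5^2<7$.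

**Step 5 ($s_n<\tau_n$ for $n=8,9$).** Here Proposition 7 enters. At $s=\tau_n\in(0,1)$ we have $\gamma_0=\frac n2-1-\tau_n=\sqrt{n-1}<\gamma_*$, so $\Phi_n(\tau_n)>0$ by (4.1), that is $s_n<\tau_n$. This completes the proof of Theorem D. $\square$

*Example ($n=8$, $s=\frac13$).* Since $\frac83<\frac{25}9$, $2(s+2+\sqrt{2(s+1)})=\frac{14}3+2\sqrt{8/3}<\frac{14}3+\frac{10}3=8$, so the pair is not covered by (a). In (10.1) the logarithm is $\log\frac{5/6}{(8/9)(2/3)(49/36)}=\log\frac{405}{392}>0.0325$. The $k=3$ term of the sum is below $\frac{2\cdot1.2021}3\cdot\frac34\cdot\frac1{27}<0.0223$, and the terms with $k\ge5$ add up to less than $\frac{2\cdot1.04}5\cdot\frac{3^{-5}}{1-1/9}<0.002$. Hence $\Phi_8(\frac13)>0$, and by Theorem A $u^*$ is bounded for every admissible $f$.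

*Proof of Corollary E.* For $n\le6$, (a) applies for every $s\in(0,1)$, as $6<4+2\sqrt2<2(s+2+\sqrt{2(s+1)})$. For $n\ge7$, Theorems A and B say that $u^*$ is bounded for every admissible $f$ if and only if $\Phi_n(s)>0$. By Theorem D this holds for $n=7$ always, for $n=8,9$ exactly when $s>s_n$, and never for $n\ge10$. This is the first statement.

By (2.1), $n\ge2(s+2+\sqrt{2(s+1)})$ means $s\le\tau_n$. This is impossible for $n\le6$, and for $n\ge10$ it always holds because $\tau_n\ge1$. Combining with the first statement and $s_8<\tau_8$, $s_9<\tau_9$ gives the three ranges in item 1 and the first sentence of item 2. Item 3 follows from the first statement and $s_8<s_9$.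

Finally, the smallest integer $n$ not covered by (a) is $7$ for $s\le\tau_7$, $8$ for $\tau_7<s\le\tau_8$, $9$ for $\tau_8<s\le\tau_9$, and $10$ for $s>\tau_9$. Comparing with item 3 and using $\tau_7<s_8<\tau_8<s_9<\tau_9$, the two integers agree precisely for $s\in(\tau_7,s_8]\cup(\tau_8,s_9]\cup(\tau_9,1)$. $\square$
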